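\title{A counterexample to the nilpotent Omnibus Conjecture}

\begin{abstract}
Let $(\Lambda V,d)$ be a minimal Sullivan algebra over $\mathbb{Q}$ with $V^1=0$ in which $V^{\mathrm{even}}$ and $H^{\mathrm{even}}(\Lambda V,d)$ are finite dimensional. The nilpotent Omnibus Conjecture predicts that every generator $v$ becomes nilpotent in cohomology once the generators of degree less than $\deg v$ are set equal to zero. We disprove it by examples of finite type in which $V^{\mathrm{even}}$ and $H^{\mathrm{even}}$ both have dimension $4$ and $V^{\mathrm{even}}$ lies in two degrees. In the other direction, we prove the predicted nilpotence for the generators of lowest even degree. Thus the conjecture holds when $V^{\mathrm{even}}$ lies in one degree and can fail as soon as it lies in two.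
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection*{Minimal Sullivan algebras}
All vector spaces and algebras are over $\mathbb{Q}$ and are graded in degrees $\ge 0$; ``even'' and ``odd'' refer to the degree, written $|a|$ or $\deg a$. A \emph{cdga} (commutative differential graded algebra) is a graded algebra with $ab=(-1)^{|a||b|}ba$ and a differential $d$ of degree $1$ satisfying $d(ab)=da\cdot b+(-1)^{|a|}a\cdot db$. Elements of odd degree have square zero. For a graded vector space $V$, the free graded commutative algebra $\Lambda V$ is the tensor product of the polynomial algebra on $V^{\mathrm{even}}$ and the exterior algebra on $V^{\mathrm{odd}}$. We write $\Lambda^jV$ for the span of the words of length $j$, put $\Lambda^{\ge j}V=\bigoplus_{i\ge j}\Lambda^iV$ and $\Lambda^+V=\Lambda^{\ge1}V$, and call the elements of $\Lambda^{\ge2}V$ \emph{decomposable}. The $j$th symmetric power is denoted $S^j$, and $(U)$ is the ideal generated by a subspace $U$.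

A \emph{Sullivan algebra} is a cdga $(\Lambda V,d)$ with $V=V^{\ge1}$ such that $V$ is the union of graded subspaces $V(0)\subset V(1)\subset\cdots$ with $dV(0)=0$ and $dV(n)\subset\Lambda V(n-1)$. It is \emph{minimal} if $dV\subset\Lambda^{\ge2}V$, and \emph{of finite type} if each $V^k$ is finite dimensional. Suppose $V=V^{\ge2}$ and $dV\subset\Lambda^{\ge2}V$. In a decomposable monomial of degree $k+1$ every generator has degree at most $k+1-2$, so
\begin{equation}\label{eq:lower}
d(V^k)\subset\Lambda^{\ge2}(V^{<k})\qquad\text{for all }k.
\end{equation}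
The filtration $V(n)=V^{\le n+2}$ then has the required properties. A minimal Sullivan algebra with $V^1=0$ is therefore the same as a cdga $(\Lambda V,d)$ with $V=V^{\ge2}$ and decomposable differential.

Fix such an algebra and $k\ge1$. By \eqref{eq:lower} the ideal $I_k=(V^{<k})$ is stable under $d$. Write $(\Lambda V^{\ge k},\bar d)$ for the quotient cdga $\Lambda V/I_k$. Again by \eqref{eq:lower}, every $v\in V^k$ satisfies $\bar dv=0$, so it defines a class $[v]\in H(\Lambda V^{\ge k},\bar d)$. For orientation only, we recall the topological meaning: if $(\Lambda V,d)$ is the minimal model of a simply connected space $X$ with rational homology of finite type, then $H(\Lambda V,d)\cong H^*(X;\mathbb{Q})$, the space $V^k$ is dual to $\pi_k(X)\otimes\mathbb{Q}$, and $(\Lambda V^{\ge k},\bar d)$ is the minimal model of the $(k-1)$-connected cover of $X$. The classes $[v]$ form the lowest positive-degree cohomology group $H^k$ of that cover. The following conjecture is taken from \cite{Amann}.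

\medskip
\noindent\textbf{Conjecture} (nilpotent Omnibus Conjecture)\textbf{.} \emph{Let $(\Lambda V,d)$ be a minimal Sullivan algebra with $V^1=0$ in which both $V^{\mathrm{even}}$ and $H^{\mathrm{even}}(\Lambda V,d)$ are finite dimensional. Then, given a homogeneous basis $(v_i)_{i\ge0}$ of $V$, each $v_i$ is nilpotent in the cohomology algebra $H(\Lambda V^{\ge\deg v_i},\bar d)$.}

\subsection*{The simplest cases}
For odd $v$ there is nothing to prove, since $v^2=0$. Let $v\in V^k$ with $k$ even, and let $p\colon\Lambda V\to\Lambda V^{\ge k}$ be the projection. A finite-dimensional $H^{\mathrm{even}}(\Lambda V,d)$ vanishes in high degrees, so each of its classes of positive degree is nilpotent, and so is the image of such a class under $p^*$. Hence $[v]$ is nilpotent if and only if some power $[v]^n$, $n\ge1$, lies in the image of $p^*$ (if $[v]^n=0$ this is trivially so). The conjecture thus asks whether some power of $v$ can be corrected to a cocycle of $\Lambda V$. If $dv=0$, which is the case for the generators of lowest degree, then $n=1$ works. Here is a first case with $dv\ne0$.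

\begin{example}\label{ex:three}
Suppose $\dim H^{\mathrm{even}}(\Lambda V,d)<\infty$, and suppose $u_1,u_2,u_3\in V^3$ and $x\in V^8$ satisfy $du_i=0$ and $dx=u_1u_2u_3$. Since $u_1^2=0$, the elements $u_1u_2x^n$ are cocycles, of even degree $6+8n$. For large $n$ they must be exact, say $u_1u_2x^n=d\psi$. Then
\[
d\bigl(x^{n+1}-(n+1)\psi u_3\bigr)=(n+1)x^nu_1u_2u_3-(n+1)u_1u_2x^nu_3=0,
\]
and $\psi u_3\in I_8$. So $x^{n+1}$ lifts to a cocycle of $\Lambda V$, and $[x]$ is nilpotent in $H(\Lambda V^{\ge8},\bar d)$.
\end{example}

In this example an even element, $u_1u_2$, annihilates $dx$. It produces even cocycles in infinitely many degrees, and whatever makes them exact also lifts a power of $x$. Since minimality forces $dx$ to be decomposable, one would guess that a mechanism of this kind is always at hand, and that the conjecture is true. The guess is right when $dx$ is built from odd generators as in Corollary~\ref{cor:lowest} below, and wrong in general.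

\subsection*{Results}

\begin{theorem}\label{thm:counter}
For every $m\ge1$ there is a minimal Sullivan algebra $(\Lambda V,d)$ of finite type with $V=V^{\ge2m}$ (so $V^1=0$) such that, with $k=6m-2$,
\begin{itemize}
\item[(i)] $V^{\mathrm{even}}=V^{2m}\oplus V^k$, where $\dim V^{2m}=3$ and $V^k=\mathbb{Q}x$;
\item[(ii)] $H^{\mathrm{even}}(\Lambda V,d)=\mathbb{Q}\oplus V^{2m}$, of dimension $4$;
\item[(iii)] there is a morphism of cdgas $\rho\colon(\Lambda V^{\ge k},\bar d)\to(\mathbb{Q}[x],0)$ with $\rho(x)=x$.
\end{itemize}
Hence $[x]^N\ne0$ in $H(\Lambda V^{\ge k},\bar d)$ for all $N$, and the conjecture is false.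
\end{theorem}

The last sentence follows from (i)--(iii): the map induced by $\rho$ in cohomology sends $[x]^N$ to $x^N\ne0$, and every homogeneous basis of $V$ contains a nonzero multiple of $x$ because $V^k=\mathbb{Q}x$. Since $\bar dx=0$, the inclusion $\mathbb{Q}[x]\to\Lambda V^{\ge k}$ is a cdga morphism and a section of $\rho$, so $H(\Lambda V^{\ge k},\bar d)$ even retracts onto $\mathbb{Q}[x]$. All products of even classes of positive degree in $H(\Lambda V,d)$ vanish, by (ii) for degree reasons. For $m=1$ the generator $x$ has degree $4$ and the three other even generators have degree $2$.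

In the positive direction we assume nothing about $V^{\mathrm{even}}$ and do not assume finite type.

\begin{theorem}\label{thm:odd}
Let $(\Lambda V,d)$ be a minimal Sullivan algebra with $V^1=0$ and $\dim H^{\mathrm{even}}(\Lambda V,d)<\infty$. Let $U\subset V^{\mathrm{odd}}$ be a finite-dimensional graded subspace with $dU\subset\Lambda U$. Then there is $N$ such that every product of $N$ classes in $H^{\mathrm{even},>0}(\Lambda V/(U))$ is zero. Consequently every product of $2N$ classes in $H^{>0}(\Lambda V/(U))$ is zero.
\end{theorem}

\begin{corollary}\label{cor:lowest}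
Let $(\Lambda V,d)$ be a minimal Sullivan algebra with $V^1=0$ and $\dim H^{\mathrm{even}}(\Lambda V,d)<\infty$, and let $v\in V^k$ with $k$ even. If $dv\in\Lambda U$ for some finite-dimensional graded subspace $U\subset(V^{<k})^{\mathrm{odd}}$ with $dU\subset\Lambda U$, then $v$ is nilpotent in $H(\Lambda V^{\ge k},\bar d)$. In particular this holds if $k$ is the least even degree with $V^k\ne0$. Hence the conjecture is true when $V^{\mathrm{even}}$ is concentrated in a single degree.
\end{corollary}

In terms of the number of even degrees in which $V$ is nonzero this is optimal: in Theorem~\ref{thm:counter} the space $V^{\mathrm{even}}$ lies in two degrees, and nilpotence fails in the second lowest. We do not determine the minimal possible value of $\dim V^{\mathrm{even}}$ in a counterexample.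

Sections~\ref{sec:adjoin}--\ref{sec:model} prove Theorem~\ref{thm:counter}. Section~\ref{sec:positive} proves Theorem~\ref{thm:odd} and Corollary~\ref{cor:lowest} and can be read independently.

\section{Adjoining a primitive of an odd class}\label{sec:adjoin}

Example~\ref{ex:three} suggests how to obstruct nilpotence: arrange that no even cohomology class annihilates $dx$. The next lemma shows that adjoining $x$ then creates no even cohomology at all.

\begin{lemma}\label{lem:adjoin}
Let $A$ be a cdga, let $k\ge2$ be even, and let $\Omega\in A^{k+1}$ be a cocycle. Let $D=A\otimes\mathbb{Q}[x]$ with $|x|=k$ and $dx=\Omega$. If multiplication by $[\Omega]$ is injective on $H^{\mathrm{even}}(A)$, then $H^{\mathrm{even}}(A)\to H^{\mathrm{even}}(D)$ is surjective.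
\end{lemma}

\begin{proof}
Let $z=\sum_{i=0}^na_ix^i$ be a homogeneous even cocycle of $D$. The $a_i\in A$ are homogeneous and even, so $d(a_ix^i)=da_i\cdot x^i+i\,a_i\Omega\,x^{i-1}$. We show by induction on $n$ that $z$ is cohomologous to a cocycle of $A$; for $n=0$ it is one. Let $n\ge1$. The coefficients of $x^n$ and $x^{n-1}$ in $dz=0$ give
\[
da_n=0,\qquad da_{n-1}+n\,a_n\Omega=0 .
\]
Thus $[a_n][\Omega]=0$, as $n$ is invertible, and the hypothesis gives $a_n=da'$ for a homogeneous odd $a'\in A$. Now $d(a'x^n)=a_nx^n-n\,a'\Omega\,x^{n-1}$, so $z-d(a'x^n)$ is an even cocycle of degree less than $n$ in $x$.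
\end{proof}

Suppose in addition that $A^0=\mathbb{Q}$ and let $A^+$ be the ideal of elements of positive degree. Then $A^+D=A^+\otimes\mathbb{Q}[x]$ is stable under $d$, because $d(A^+)\subset A^+$ and $dx=\Omega\in A^+$, and
\begin{equation}\label{eq:quot}
D/A^+D=(\mathbb{Q}[x],0).
\end{equation}
So if $H^{\mathrm{even}}(A)$ is finite dimensional, then $D$ has finite-dimensional even cohomology and $x$ is not nilpotent once $A^+$ is set equal to zero. This is the behavior we want.

\begin{example}\label{ex:toy}
Let $A=\Lambda(u)$ with $|u|=3$ and $d=0$, and let $\Omega=u$. Then $H^{\mathrm{even}}(A)=\mathbb{Q}$, and multiplication by $u$ is injective on it. In $D=\Lambda(u,x)$, $|x|=2$, we have $d(x^n)=n\,ux^{n-1}$, so $H(D)=\mathbb{Q}$, while $D/(u)=(\mathbb{Q}[x],0)$. This is the whole counterexample in miniature, with one defect: $dx=u$ is not decomposable, so $D$ is not minimal.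
\end{example}

We need the same phenomenon with $\Omega$ decomposable, and this is a real constraint. Suppose $A^0=\mathbb{Q}$ and $\dim H^{\mathrm{even}}(A)<\infty$, and put $\mathfrak{a}=H^{\mathrm{even},>0}(A)$ and $\mathfrak{a}^0=H^{\mathrm{even}}(A)$. Let $n\ge0$ be maximal with $\mathfrak{a}^n\ne0$. If $[\Omega]$ is a sum of products of classes of positive degree, then $[\Omega]\in\mathfrak{a}\cdot H^{\mathrm{odd}}(A)$, hence $\mathfrak{a}^n[\Omega]\subset\mathfrak{a}^{n+1}H^{\mathrm{odd}}(A)=0$, and injectivity fails. So $\Omega$ must be decomposable as a cochain while $[\Omega]$ is indecomposable in cohomology. Massey products supply such cocycles: if $a,b,c$ are even cocycles with $ab=ds$ and $bc=dt$, then $at-sc$ is an odd cocycle, a representative of the triple product $\langle a,b,c\rangle$.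

Two tasks remain. We must find $(A,\Omega)$, which is done in Section~\ref{sec:A}. The algebra $A$ found there is not free, so in Section~\ref{sec:model} we replace $D$ by a minimal Sullivan algebra that maps to it and has no further even generators.

\section{An odd class that no even class annihilates}\label{sec:A}

Fix $m\ge1$. To keep the even cohomology small and triple products plentiful, we take three even cocycles and make all their products exact. Let $W=\langle w_1,w_2,w_3\rangle$ in degree $2m$ and $Y=\langle y_{ij}:1\le i\le j\le3\rangle$ in degree $4m-1$, with the convention $y_{ji}=y_{ij}$. Put $L=W\oplus Y$ and define $d$ on $\Lambda L$ by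
\[
dw_i=0,\qquad dy_{ij}=w_iw_j .
\]
Thus $d\colon Y\to S^2W$ is an isomorphism. Let
\[
\Omega=w_1y_{23}+w_2y_{13}-2w_3y_{12}\in(\Lambda L)^{6m-1},\qquad d\Omega=(1+1-2)\,w_1w_2w_3=0 .
\]
It is the sum of the representatives $w_1y_{23}-y_{12}w_3$ of $\langle w_1,w_2,w_3\rangle$ and $w_2y_{13}-y_{12}w_3$ of $\langle w_2,w_1,w_3\rangle$.

The algebra $\Lambda L$ has even cohomology beyond $\mathbb{Q}\oplus W$ (see Remark~\ref{rem:choices}), and we discard it by a truncation. Give $w_i$ weight $1$ and $y_{ij}$ weight $2$. Then $d$ preserves weight, so the span of the monomials of weight $\ge5$ is an ideal stable under $d$. Let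
\[
A=\Lambda L/(\text{weight}\ge5).
\]
This is a finite-dimensional cdga with $A^0=\mathbb{Q}$, graded by weight. A monomial is even exactly when it contains an even number of factors from $Y$, so $A$ decomposes as follows.
\[
\begin{array}{c|ccccc}
\text{weight}&0&1&2&3&4\\ \hline
\text{even}&\mathbb{Q}&W&S^2W&S^3W&S^4W\oplus\Lambda^2Y\\
\text{odd}&0&0&Y&W\otimes Y&S^2W\otimes Y
\end{array}
\]
The differential vanishes on each $S^jW$, and on $\Lambda^2Y$ it is given by
\begin{equation}\label{eq:dyy}
d(yy')=dy\otimes y'-dy'\otimes y\in S^2W\otimes Y .
\end{equation}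

\begin{lemma}\label{lem:HA}
$H^{\mathrm{even}}(A)=\mathbb{Q}\oplus W$.
\end{lemma}

\begin{proof}
By \eqref{eq:dyy}, $d$ on $\Lambda^2Y$ is the injection $\Lambda^2Y\to Y\otimes Y$, $yy'\mapsto y\otimes y'-y'\otimes y$, followed by the isomorphism $d\otimes1\colon Y\otimes Y\to S^2W\otimes Y$. It is therefore injective, and the even cocycles are $\bigoplus_{j\le4}S^jW$. For $2\le j\le4$ a monomial in $S^jW$ has the form $w_pw_q\mu=d(y_{pq}\mu)$, where $y_{pq}\mu$ has weight $j\le4$; so $S^jW$ consists of boundaries. In weights $0$ and $1$ there are no odd elements, hence no even boundaries.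
\end{proof}

\begin{lemma}\label{lem:inj}
Multiplication by $[\Omega]$ is injective on $H^{\mathrm{even}}(A)$.
\end{lemma}

\begin{proof}
Let $c\in\mathbb{Q}$ and $\ell=\sum c_iw_i\in W$, and suppose $(c+\ell)\Omega$ is exact. Since $d$ preserves weight, $c\,\Omega$ (weight $3$) and $\ell\,\Omega$ (weight $4$) are each exact. The even part of weight $3$ is $S^3W$, on which $d=0$; as $\Omega\neq0$ in $A$, we get $c=0$. The even part of weight $4$ is $S^4W\oplus\Lambda^2Y$, so $\ell\,\Omega\in d(\Lambda^2Y)$.

To detect elements outside $d(\Lambda^2Y)$, identify $Y$ with $S^2W$ by $d$; by \eqref{eq:dyy} the boundaries become the antisymmetric tensors, and symmetrizing kills them. Precisely, define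
\[
\varphi\colon S^2W\otimes Y\to S^2(S^2W),\qquad \varphi(q\otimes y)=q\cdot dy,
\]
where the dot is the product in the symmetric square of the vector space $S^2W$. Then $\varphi(d(yy'))=dy\cdot dy'-dy'\cdot dy=0$, so $\varphi(\ell\,\Omega)=0$. Write $e_{ij}=w_iw_j$; the $e_{ij}$ with $i\le j$ form a basis of $S^2W$. We have $\varphi(w_i\Omega)=e_{i1}\cdot e_{23}+e_{i2}\cdot e_{13}-2\,e_{i3}\cdot e_{12}$, that is,
\begin{align*}
\varphi(w_1\Omega)&=e_{11}\cdot e_{23}-e_{12}\cdot e_{13},\\
\varphi(w_2\Omega)&=e_{22}\cdot e_{13}-e_{12}\cdot e_{23},\\
\varphi(w_3\Omega)&=-2\,(e_{33}\cdot e_{12}-e_{13}\cdot e_{23}).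
\end{align*}
The six products on the right are distinct elements of the monomial basis of $S^2(S^2W)$, so the three elements are linearly independent. Hence $\ell=0$.
\end{proof}

\begin{remark}[on the choices made]\label{rem:choices}
(a) \emph{The coefficients.} For $\Omega'=\alpha w_1y_{23}+\beta w_2y_{13}+\gamma w_3y_{12}$ with $\alpha+\beta+\gamma=0$, the same computation gives the same three differences with factors $\alpha,\beta,\gamma$ in place of $1,1,-2$. All three coefficients have to be nonzero: for the single triple product $\Omega'=w_1y_{23}-w_2y_{13}$ one has $w_3\Omega'=d(y_{13}y_{23})$.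

(b) \emph{Three variables.} The kernel of $\varphi$ is exactly $d(\Lambda^2Y)$, because the kernel of $E\otimes E\to S^2E$ is spanned by the tensors $e\otimes e'-e'\otimes e$. For a cocycle $\Omega'\in W\otimes Y$, the element $\varphi(\ell\,\Omega')$ lies in the kernel of the multiplication $S^2(S^2W)\to S^4W$, since its image there is $d(\ell\,\Omega')=0$. If $W$ had dimension $2$, this kernel would have dimension $6-5=1$, and some $\ell\ne0$ would make $\ell\,\Omega'$ exact. So this construction needs $\dim W\ge3$.

(c) \emph{The truncation.} Weight $4$ must survive, since $\ell\,\Omega$ lives there. Weight $5$ of $\Lambda L$ is the complex $W\otimes\Lambda^2Y\to S^3W\otimes Y\to S^5W$ with dimensions $45$, $60$, $21$, and the last map is onto. So there are at least $45-(60-21)=6$ independent cocycles in $W\otimes\Lambda^2Y$, and none is exact in $\Lambda L$. Truncating at weight $\ge6$ would keep these even classes and kill their products with $\Omega$, which have weight $8$.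
\end{remark}

Let now $k=6m-2$ and $D=A\otimes\mathbb{Q}[x]$ with $|x|=k$ and $dx=\Omega$. Lemmas~\ref{lem:adjoin}, \ref{lem:HA} and~\ref{lem:inj} give
\begin{equation}\label{eq:HD}
H^j(D)=0\qquad\text{for all even }j>2m .
\end{equation}

\section{Killing even cohomology with odd generators}\label{sec:model}

\subsection*{The construction}
The algebra $D$ has the right even cohomology but is not free. The free algebra $\Lambda L\otimes\mathbb{Q}[x]$ with $dx=\Omega$ is a minimal Sullivan algebra, but its even cohomology is too large. We kill the excess degree by degree. A class of even degree $n$ is killed by a generator of odd degree $n-1$, so no even generator is added. Here we profit from the fact that the conjecture asks nothing of the odd cohomology.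

Put $C_{6m}=\Lambda L\otimes\mathbb{Q}[x]$ with $dx=\Omega$. For $n=6m,6m+2,6m+4,\dots$ define inductively
\[
C_{n+2}=C_n\otimes\Lambda Z^{n-1},
\]
where $Z^{n-1}$ is a copy of $H^n(C_n)$ placed in the odd degree $n-1$, and $d\colon Z^{n-1}\to(C_n)^n$ is a linear map that sends each class to a cocycle representing it. Each $C_n$ is free on finitely many generators of positive degree, hence finite dimensional in each degree, and so each $Z^{n-1}$ is finite dimensional. Let $\Lambda V=\bigcup_nC_n$. Then
\[
V=L\oplus\mathbb{Q}x\oplus Z,\qquad Z=\bigoplus_nZ^{n-1},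
\]
where $Z$ is odd and lies in degrees $\ge6m-1$. The degrees of the generators are ordered as $2m<4m-1<6m-2=k<6m-1$. So $V$ is of finite type, $V=V^{\ge2m}$, $V^{\mathrm{even}}=W\oplus\mathbb{Q}x$, $V^k=\mathbb{Q}x$ and $V^{<k}=L$. This is part (i) of Theorem~\ref{thm:counter}.

The differential is decomposable on $L$ and on $x$ by definition. For $z\in Z^{n-1}$ the element $dz$ has even degree $n\ge6m$, and there are no generators of even degree greater than $6m-2$, so $dz$ has no linear term. By Section~\ref{sec:intro}, $(\Lambda V,d)$ is a minimal Sullivan algebra.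

\subsection*{The even cohomology}
We prove part (ii). Let $j\ge6m$ be even. The generators added after $C_{j+2}$ have degree $\ge j+1$, so $\Lambda V$ and $C_{j+2}$ agree in degrees $\le j$ and $H^j(\Lambda V)=H^j(C_{j+2})$. An element of $C_{j+2}$ of degree $j$ lies in $C_j$: a monomial with one factor from $Z^{j-1}$ would need a cofactor in $(C_j)^1=0$, and two factors from $Z^{j-1}$ have degree $2(j-1)>j$. If $\zeta\in(C_j)^j$ is a cocycle and $z\in Z^{j-1}$ corresponds to its class, then $\zeta-dz$ is exact in $C_j$, so $\zeta$ is exact in $C_{j+2}$. Hence $H^j(\Lambda V)=0$.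

Let $j<6m$ be even. Then $j\le6m-2$, so no generator from $Z$ occurs in degree $j$. The products $y_{pq}y_{rs}$ and $w_ix$ have degree $8m-2\ge6m$, and $w_pw_qw_r$ has degree $6m$. So the even cochains of degree $<6m$ are spanned by $1$, the $w_i$, the $w_pw_q$ and $x$. Because $d\bigl(\sum c_{pq}w_pw_q+cx\bigr)=c\,\Omega$ and $\Omega\ne0$, a cocycle does not involve $x$; this also covers $m=1$, where $w_pw_q$ and $x$ have the same degree. The products $w_pw_q=dy_{pq}$ are exact. No nonzero element of $W$ is exact, since $(\Lambda V)^{2m-1}=0$. Therefore $H^{\mathrm{even}}(\Lambda V,d)=\mathbb{Q}\oplus W=\mathbb{Q}\oplus V^{2m}$.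

\subsection*{The morphism $\rho$}
Since $\mathbb{Q}[x]$ is concentrated in even degrees, the morphism $\rho$ in (iii) has to send $Z$ to zero. So (iii) says that no $dz$, $z\in Z$, contains a pure power of $x$ as a term. In low degrees this can be seen by hand.

\begin{example}
Let $m=1$, so $|w_i|=2$, $|y_{ij}|=3$, $|x|=4$. In degree $6$, $C_6$ is $S^3W\oplus\Lambda^2Y\oplus Wx$. If $s+\eta+\ell x$ is a cocycle, then $d\eta+\ell\,\Omega=0$, an equation in weight $4$; Lemma~\ref{lem:inj} gives $\ell=0$, and then $\eta=0$ by the proof of Lemma~\ref{lem:HA}. As $s$ is exact, $Z^5=0$ and $C_8=C_6$. In degree $8$, $C_8$ is $S^4W\oplus(W\otimes\Lambda^2Y)\oplus S^2W\,x\oplus\mathbb{Q}x^2$. The coefficient of $x$ in the differential of $s+\eta+qx+cx^2$ is $2c\,\Omega$, so no cocycle contains $x^2$. But $Z^7\ne0$. Indeed, take the cocycles in $W\otimes\Lambda^2Y$ of Remark~\ref{rem:choices}(c). Degree $7$ is $(S^2W\otimes Y)\oplus Yx$, and if $d(t+yx)=dt+dy\cdot x-y\,\Omega$ lies in $W\otimes\Lambda^2Y$, then $y=0$ and $dt=0$; so these cocycles are not exact.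
\end{example}

From degree $10$ on, products such as $zy_{ij}$ with $z\in Z^7$ enter the even cochains, and they are of the kind that lifted a power of $x$ in Example~\ref{ex:three}. A direct computation would have to control infinitely many rounds of new generators. A morphism to $D$ controls them all at once, and it exists because killing even cohomology requires of the target only the vanishing \eqref{eq:HD}.

\begin{lemma}\label{lem:Phi}
There is a cdga morphism $\Phi\colon\Lambda V\to D$ that restricts to the projection $\Lambda L\to A$ and satisfies $\Phi(x)=x$.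
\end{lemma}

\begin{proof}
These conditions define a cdga morphism on $C_{6m}$. Suppose $\Phi$ is defined on $C_n$. For $z$ in a basis of $Z^{n-1}$, the element $\Phi(dz)$ is a cocycle of $D$ of even degree $n\ge6m>2m$. By \eqref{eq:HD} there is $\Phi(z)\in D^{n-1}$ with $d\Phi(z)=\Phi(dz)$. Since $C_{n+2}$ is free over $C_n$ on $Z^{n-1}$, these choices extend $\Phi$ to an algebra map on $C_{n+2}$, which commutes with $d$ on generators and hence everywhere.
\end{proof}

Compose $\Phi$ with the projection $D\to D/A^+D=(\mathbb{Q}[x],0)$ of \eqref{eq:quot}. Since $\Phi(L)\subset A^+$, the composite kills the ideal $I_k$ generated by $V^{<k}=L$. It therefore induces a cdga morphism $\rho\colon(\Lambda V^{\ge k},\bar d)\to(\mathbb{Q}[x],0)$ with $\rho(x)=x$. This proves (iii) and completes the proof of Theorem~\ref{thm:counter}. \qed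

\section{Dividing out odd generators}\label{sec:positive}

Throughout this section $(\Lambda V,d)$ is a minimal Sullivan algebra with $V^1=0$. To prove Theorem~\ref{thm:odd} we divide out the generators of $U$ one at a time. The even cohomology of the quotients is usually infinite dimensional, so we need a finiteness property that survives each step. It will be expressed through degree-lowering derivations, one for each generator removed. For a cdga $B$ we write $\mathfrak{a}(B)=H^{\mathrm{even},>0}(B)$, and $\mathfrak{a}^n$ is the span of the $n$-fold products of elements of $\mathfrak{a}$; it lies in degrees $\ge2n$.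

\subsection*{One odd generator}
Let $u\in V$ be homogeneous of odd degree, $u\neq0$, with $du=0$; thus $|u|\ge3$. Choose a graded complement, $V=\mathbb{Q}u\oplus V'$. Since $u^2=0$ we have $\Lambda V=\Lambda V'\oplus u\Lambda V'$, and for $a\in\Lambda V'$ we write $da=d'a+u\,\theta a$ with $d'a,\theta a\in\Lambda V'$. Then $(\Lambda V',d')$ is the quotient $\Lambda V/(u)$, and $d(ub)=-u\,db=-u\,d'b$, so
\begin{equation}\label{eq:one}
d(a+ub)=d'a+u(\theta a-d'b)\qquad(a,b\in\Lambda V').
\end{equation}

\begin{lemma}\label{lem:one}
\begin{itemize}
\item[(a)] The map $\theta$ has even degree $1-|u|\le-2$, satisfies $\theta(ab)=\theta a\cdot b+a\cdot\theta b$, and commutes with $d'$. So it acts on $H^{\mathrm{even}}(\Lambda V',d')$ as a derivation.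
\item[(b)] The powers of $\mathfrak{a}=\mathfrak{a}(\Lambda V',d')$ are stable under $\theta$.
\item[(c)] The image of $H^{\mathrm{even}}(\Lambda V,d)\to H^{\mathrm{even}}(\Lambda V',d')$ is the kernel of $\theta$ on $H^{\mathrm{even}}(\Lambda V',d')$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In $d(ab)=da\cdot b+(-1)^{|a|}a\cdot db$ the terms containing $u$ are $u\,\theta a\cdot b$ and $(-1)^{|a|}a\,u\,\theta b=u\,a\,\theta b$. By \eqref{eq:one}, $0=d(d'a+u\,\theta a)=d'd'a+u(\theta d'a-d'\theta a)$.

(b) For $w\in V'$ the element $dw$ is decomposable, so the coefficient $\theta w$ of $u$ lies in $\Lambda^+V'$. By (a), $\theta(\Lambda^+V')\subset\Lambda^+V'$. A class of positive degree is represented by an element of $\Lambda^+V'$, and $\Lambda^+V'$ is zero in degrees $\le0$; hence $\theta\mathfrak{a}\subset\mathfrak{a}$. The product rule gives $\theta\mathfrak{a}^n\subset\mathfrak{a}^n$.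

(c) By \eqref{eq:one}, $a+ub$ is a cocycle if and only if $d'a=0$ and $\theta a=d'b$. So the class of an even $d'$-cocycle $a$ is in the image if and only if $\theta[a]=0$.
\end{proof}

This proves Theorem~\ref{thm:odd} for $U=\mathbb{Q}u$. By (c) the kernel of $\theta$ on $H^{\mathrm{even}}(\Lambda V',d')$ is finite dimensional, so it lies in degrees $<2N$ for some $N$. If $\mathfrak{a}^N\ne0$, take a nonzero homogeneous element of lowest degree in it. By (b) its image under $\theta$ lies in $\mathfrak{a}^N$ and has lower degree, so it is zero. The element is thus in the kernel and has degree $\ge2N$, a contradiction.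

With several generators the same argument would need the common kernel of several derivations to be finite dimensional. This property is awkward in an induction: by (c) each step passes through a quotient of the previous cohomology, and an element of the quotient killed by all the derivations need not lift to such an element. The descending chain condition on stable subspaces passes to quotients for free, and the next lemma shows that it passes from the kernel of $\theta$ to the whole space.

\subsection*{The descending chain condition}
Let $M$ be a graded vector space with a family $\Theta$ of homogeneous endomorphisms. We say that $M$ \emph{has DCC for $\Theta$} if every descending chain of graded subspaces stable under all members of $\Theta$ is eventually constant.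

\begin{lemma}\label{lem:dcc}
Let $M$ be a graded vector space concentrated in degrees $\ge0$, let $\Theta$ be a family of homogeneous endomorphisms of $M$, and let $\theta$ be a homogeneous endomorphism of negative degree that commutes with every member of $\Theta$. If $K=\ker\theta$ has DCC for $\Theta$, then $M$ has DCC for $\Theta\cup\{\theta\}$.
\end{lemma}

The proof records a stable subspace of $M$ by a sequence of subspaces of $K$, much as the proof of the Hilbert basis theorem records an ideal of polynomials by its ideals of leading coefficients. For example, if $M=\mathbb{Q}[x]$, $\theta=d/dx$ and $N$ is the space of polynomials of degree $\le n$, the sequence defined below is $N_j=\mathbb{Q}$ for $j\le n$ and $N_j=0$ for $j>n$.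

\begin{proof}
Call a subspace of $M$ \emph{stable} if it is graded and stable under $\Theta\cup\{\theta\}$. For stable $N$ and $j\ge0$ put
\[
N_j=\theta^j\bigl(N\cap\ker\theta^{j+1}\bigr)\subset K .
\]
These are graded subspaces, stable under $\Theta$ because $\theta$ commutes with $\Theta$. If $N\subset N'$ then $N_j\subset N'_j$. Also $N_{j+1}\subset N_j$: if $\nu\in N$ and $\theta^{j+2}\nu=0$, then $\theta\nu\in N\cap\ker\theta^{j+1}$ and $\theta^{j+1}\nu=\theta^j(\theta\nu)$.

\emph{If $N\subset N'$ are stable and $N_j=N'_j$ for all $j$, then $N=N'$.} Since $\theta$ lowers degree and $M$ vanishes in negative degrees, every element of $M$ is killed by a power of $\theta$. So it suffices to show $N'\cap\ker\theta^j\subset N$ for all $j$, and we use induction; for $j=0$ the left side is $0$. Given $\nu'\in N'\cap\ker\theta^{j+1}$, the equality $N_j=N'_j$ provides $\nu\in N\cap\ker\theta^{j+1}$ with $\theta^j\nu=\theta^j\nu'$. Then $\nu'-\nu\in N'\cap\ker\theta^j\subset N$, so $\nu'\in N$.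

Let $N^{(1)}\supset N^{(2)}\supset\cdots$ be stable. The subspaces $N^{(s)}_j$ of $K$ decrease in $s$ and in $j$. For each fixed $j$ the chain $(N^{(s)}_j)_s$ is eventually constant, but we need a bound that is uniform in $j$. The diagonal chain $(N^{(s)}_s)_s$ is constant for $s\ge s_0$, say. For $s,j\ge s_0$ and $t=\max(s,j)$ we have $N^{(t)}_t\subset N^{(s)}_j\subset N^{(s_0)}_{s_0}$, and the outer terms are equal, so $N^{(s)}_j=N^{(s_0)}_{s_0}$. Choose $s_1\ge s_0$ such that the finitely many chains $(N^{(s)}_j)_s$ with $j<s_0$ are constant for $s\ge s_1$. Then $N^{(s)}_j=N^{(s_1)}_j$ for all $s\ge s_1$ and all $j$, and hence $N^{(s)}=N^{(s_1)}$.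
\end{proof}

\subsection*{Several odd generators}
Let $U$ be as in Theorem~\ref{thm:odd}. Choose a homogeneous basis $u_1,\dots,u_r$ of $U$ ordered by non-decreasing degree, and put $U_i=\langle u_1,\dots,u_i\rangle$. The element $du_p$ lies in $\Lambda U$ and is decomposable, so as in \eqref{eq:lower} it involves only basis elements of degree $<|u_p|$:
\begin{equation}\label{eq:dup}
du_p\in\Lambda^{\ge2}U_{p-1}\qquad(1\le p\le r).
\end{equation}
Choose a graded complement $V_r$ of $U$ in $V$ and put $V_i=\langle u_{i+1},\dots,u_r\rangle\oplus V_r$, so that $V=U_i\oplus V_i$. By \eqref{eq:dup} the ideal $(U_i)$ is stable under $d$. The quotient $\Lambda V/(U_i)=(\Lambda V_i,d_i)$ has decomposable differential, so it is again a minimal Sullivan algebra without generators of degree $1$. Let $H_i=H^{\mathrm{even}}(\Lambda V_i,d_i)$, and let $\pi_i\colon\Lambda V_{i-1}\to\Lambda V_i$ be the projection that kills $u_i$.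

In $\Lambda V=\Lambda U_i\otimes\Lambda V_i$ expand the differential of $a\in\Lambda V_i$ by word length in $U_i$:
\begin{equation}\label{eq:expand}
da\equiv d_ia+\sum_{j\le i}u_j\,\theta_ja+\sum_{j<l\le i}u_ju_l\,\theta_{jl}a\pmod{F},\qquad F=\Lambda^{\ge3}U_i\otimes\Lambda V_i .
\end{equation}
This defines linear maps $\theta_j=\theta_j^{(i)}$ and $\theta_{jl}=\theta_{jl}^{(i)}$ of $\Lambda V_i$ to itself.

\begin{lemma}\label{lem:theta}
Let $1\le i\le r$.
\begin{itemize}
\item[(a)] Each $\theta^{(i)}_j$, $j\le i$, is a derivation of even degree $1-|u_j|\le-2$ commuting with $d_i$. It acts on $H_i$, and the powers of $\mathfrak{a}(\Lambda V_i,d_i)$ are stable under it.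
\item[(b)] On $H_i$, the map $\theta^{(i)}_i$ commutes with $\theta^{(i)}_j$ for $j<i$.
\item[(c)] $\pi_i\,\theta^{(i-1)}_j=\theta^{(i)}_j\,\pi_i$ for $j<i$.
\item[(d)] The image of $\pi_i^*\colon H_{i-1}\to H_i$ is the kernel of $\theta^{(i)}_i$ on $H_i$.
\end{itemize}
\end{lemma}

\begin{proof}
We first expand $d^2a=0$. By \eqref{eq:dup}, $d$ raises word length on $\Lambda U_i$, so $dF\subset F$ and $d(u_ju_l)\in\Lambda^{\ge3}U_i$. Let $c^p_{jl}\in\mathbb{Q}$ be the coefficient of $u_ju_l$ ($j<l$) in $du_p$. Apply $d$ to the terms of \eqref{eq:expand}. Modulo $F$,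
\begin{align*}
d(d_ia)&\equiv\sum_ju_j\,\theta_jd_ia+\sum_{j<l}u_ju_l\,\theta_{jl}d_ia,\\
d(u_p\,\theta_pa)&\equiv\sum_{j<l}c^p_{jl}\,u_ju_l\,\theta_pa-u_p\,d_i\theta_pa-\sum_qu_pu_q\,\theta_q\theta_pa,\\
d(u_ju_l\,\theta_{jl}a)&\equiv u_ju_l\,d_i\theta_{jl}a .
\end{align*}
For $j<l$, the last sum in the second line contributes $-u_ju_l\,\theta_l\theta_ja$ for $(p,q)=(j,l)$ and $-u_lu_j\,\theta_j\theta_la=u_ju_l\,\theta_j\theta_la$ for $(p,q)=(l,j)$. The coefficients of $u_j$ and of $u_ju_l$ in $d^2a=0$ therefore give
\begin{equation}\label{eq:dd}
\theta_jd_i=d_i\theta_j,\qquad \theta_{jl}d_i+d_i\theta_{jl}+(\theta_j\theta_l-\theta_l\theta_j)+\sum_{p\le i}c^p_{jl}\,\theta_p=0\quad(j<l\le i).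
\end{equation}

(a) The product rule follows by comparing coefficients of $u_j$ in $d(ab)$, as in Lemma~\ref{lem:one}(a), and the commutation with $d_i$ is in \eqref{eq:dd}. For $w\in V_i$ the element $dw$ is decomposable, so $\theta_jw\in\Lambda^+V_i$, and the proof of Lemma~\ref{lem:one}(b) applies unchanged.

(b) In general the $\theta_j$ do not commute on $H_i$; by \eqref{eq:dd} their commutators are governed by the $c^p_{jl}$. But by \eqref{eq:dup} the last generator $u_i$ does not occur in any $du_p$ with $p\le i$, so $c^p_{ji}=0$. Then $\theta_j\theta_i-\theta_i\theta_j=-(\theta_{ji}d_i+d_i\theta_{ji})$, which sends cocycles to boundaries.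

(c) Write $\Lambda V_{i-1}=\Lambda V_i\oplus u_i\Lambda V_i$. For $a\in\Lambda V_i$, collect in $da$ the terms that are linear in $U_{i-1}$ and contain $u_j$; they give $\theta^{(i-1)}_ja=\theta^{(i)}_ja+u_i\,\theta^{(i)}_{ji}a$. So both sides of (c) send $a$ to $\theta_j^{(i)}a$. By \eqref{eq:dup}, $du_i$ has no term linear in $U_{i-1}$, so $\theta^{(i-1)}_ju_i=0$ and $\theta^{(i-1)}_j(u_ib)=u_i\,\theta^{(i-1)}_jb$. So both sides of (c) vanish on $u_i\Lambda V_i$.

(d) Reducing \eqref{eq:dup} and \eqref{eq:expand} modulo $(U_{i-1})$ gives $d_{i-1}u_i=0$ and $d_{i-1}a=d_ia+u_i\,\theta^{(i)}_ia$. Apply Lemma~\ref{lem:one}(c) to $(\Lambda V_{i-1},d_{i-1})$ and $u=u_i$.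
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
We show by induction on $i$ that $H_i$ has DCC for $\{\theta^{(i)}_1,\dots,\theta^{(i)}_i\}$. For $i=0$ this holds because $H_0=H^{\mathrm{even}}(\Lambda V,d)$ is finite dimensional. Let $i\ge1$, let $\Theta=\{\theta^{(i)}_j:j<i\}$, and let $K$ be the kernel of $\theta^{(i)}_i$ on $H_i$. By Lemma~\ref{lem:theta}(d), $\pi_i^*$ maps $H_{i-1}$ onto $K$. Given a descending chain of graded $\Theta$-stable subspaces of $K$, their preimages in $H_{i-1}$ are graded and, by (c), stable under $\theta^{(i-1)}_1,\dots,\theta^{(i-1)}_{i-1}$. The chain of preimages is eventually constant by induction, and so is the original chain by surjectivity. Thus $K$ has DCC for $\Theta$, and Lemma~\ref{lem:dcc} applies thanks to (a) and (b).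

Let $\mathfrak{a}=\mathfrak{a}(\Lambda V_r,d_r)=H^{\mathrm{even},>0}(\Lambda V/(U))$. By Lemma~\ref{lem:theta}(a), $\mathfrak{a}\supset\mathfrak{a}^2\supset\cdots$ is a chain of graded subspaces of $H_r$ stable under $\theta^{(r)}_1,\dots,\theta^{(r)}_r$. So there is $N$ with $\mathfrak{a}^N=\mathfrak{a}^n$ for all $n\ge N$. Since $\mathfrak{a}^n$ lies in degrees $\ge2n$, we get $\mathfrak{a}^N=0$.

For the last assertion take $2N$ homogeneous classes of positive degree, $e$ even ones and $o$ odd ones, and group the odd ones in pairs. Up to sign, their product is a multiple of a product of $e+\lfloor o/2\rfloor$ elements of $\mathfrak{a}$. If $o$ is even this number is $N+e/2$; if $o$ is odd then $e$ is odd and the number is $N+(e-1)/2$. In both cases it is at least $N$.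
\end{proof}

\begin{remark}[the hypotheses of Theorem~\ref{thm:odd}]
The finiteness of $H^{\mathrm{even}}$ starts the induction and the finiteness of $U$ ends it. That $U$ is odd makes the $\theta_j$ even, so that they act on even cohomology; for an even generator $u$ the coefficient of $u$ in the differential has odd degree $1-|u|$ and leads to the odd cohomology, about which nothing is assumed. The theorem fails if $U$ may contain even generators: in Section~\ref{sec:model} the space $L$ is finite dimensional with $dL\subset\Lambda L$, and $x$ is not nilpotent in $H(\Lambda V/(L))$. Minimality gives \eqref{eq:dup} and the stability of $\mathfrak{a}$. Without it the theorem also fails: in Example~\ref{ex:toy}, with $U=\mathbb{Q}u$, the quotient has cohomology $\mathbb{Q}[x]$ and $\theta=d/dx$ has one-dimensional kernel, but $\theta x=1\notin\mathfrak{a}$.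
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:lowest}]
The element $dv$ lies in $\Lambda U$ and has positive degree, so it lies in $(U)$. Thus $v$ is a cocycle of even positive degree in $\Lambda V/(U)$, and $v^N$ is exact there by Theorem~\ref{thm:odd}. Since $U\subset V^{<k}$, the algebra $\Lambda V^{\ge k}$ is a further quotient of $\Lambda V/(U)$, and $v^N$ is exact in it as well.

Now let $k$ be the least even degree with $V^k\ne0$, so that $V^{<k}$ is odd. As $V^{<k}$ may be infinite dimensional, we extract a finite piece. Fix a homogeneous basis $\mathcal{B}$ of $V^{<k}$. By \eqref{eq:lower}, $dv$ and all $db$, $b\in\mathcal{B}$, are polynomials in finitely many elements of $\mathcal{B}$. Let $S_0\subset\mathcal{B}$ be the set of basis elements that occur in $dv$, and let $S_{n+1}$ be the set of those that occur in some $db$ with $b\in S_n$. Each $S_n$ is finite, and by \eqref{eq:lower} its elements have degree $<k-n$, so $S_n$ is empty for $n\ge k$. The span $U$ of $\bigcup_nS_n$ is a finite-dimensional graded subspace of $(V^{<k})^{\mathrm{odd}}$ with $dv\in\Lambda U$ and $dU\subset\Lambda U$,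 and the first part applies.

If $V^{\mathrm{even}}$ is concentrated in a single degree, every even element of a homogeneous basis is of this kind, and every odd element has square zero.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Amann}
Manuel Amann, \emph{The Omnibus Conjecture---disproved}, arXiv:2011.01827 (2020).

\end{thebibliography}
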